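# Shortest exchange sequences of length $n^{k-1-o(1)}$ between independent $k$-sets

## 1. Configuration graphs, cliques in the complement, and $D(n,k)$

Throughout, graphs are finite and simple, and $k\ge 1$ is a fixed integer.

**Definition (configuration graph).** Let $G$ be a graph. The *$k$-configuration graph* of $G$ has as vertices the independent sets of $G$ of size exactly $k$. Two such sets $I,J$ are adjacent if $|I\cap J|=k-1$, that is, if $J$ arises from $I$ by removing one vertex and adding another. A *reconfiguration sequence* from $I$ to $J$ is a path from $I$ to $J$ in this graph.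

Think of $k$ tokens on the vertices of an independent set: one move picks up one token and puts it on any other vertex, provided that the new set is again independent.

*Example.* Let $G$ have vertices $1,2,3,4$ and edges $13,14,24$. Its independent $2$-sets are $\{1,2\},\{2,3\},\{3,4\}$. The $2$-configuration graph is the path $\{1,2\},\{2,3\},\{3,4\}$, so $\{1,2\}$ and $\{3,4\}$ are at distance $2$.

**Definition (token sliding).** A move from $I$ to $J=(I\setminus\{x\})\cup\{y\}$ is a *slide* if $xy$ is an edge of $G$. A *token-sliding sequence* is a reconfiguration sequence in which every move is a slide.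

*Example.* In the graph above, $\{1,2\}\to\{2,3\}$ exchanges $1$ for $3$, and $13$ is an edge, so this is a slide. In the graph with three vertices and no edges, $\{1,2\}\to\{2,3\}$ is a move but not a slide.

**Definition (passing to the complement).** Let $H$ be the complement of $G$. Independent $k$-sets of $G$ are the sets of $k$ pairwise adjacent vertices of $H$, the *$k$-cliques* of $H$. We call two $k$-cliques *adjacent* if they share exactly $k-1$ vertices. This describes the same configuration graph, and we work with $H$ almost everywhere.

*Example.* In the first example $H$ is the path $1\,2\,3\,4$, and its $2$-cliques are its three edges.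

**Definition (the extremal function).** For $n\ge k$, $D(n,k)$ is the maximum, over all $n$-vertex graphs $G$ and all pairs $I,J$ of independent $k$-sets of $G$ in the same component of the $k$-configuration graph, of the distance between $I$ and $J$ in the $k$-configuration graph.

In other words, $D(n,k)$ is the largest possible length of a *shortest* reconfiguration sequence.

*Example.* $D(n,1)=1$ for every $n\ge2$: any two distinct singletons $I,J$ satisfy $|I\cap J|=0=k-1$, so they are adjacent.

With the definitions in place, here is what we ask. There are at most $\binom nk$ configurations. How long can we force a shortest sequence between two of them to be? The case $k=4$ is a conjecture, whose source is Nicolas Bousquet, Bastien Durain, Théo Pierron, Stéphan Thomassé, "Extremal Independent Set Reconfiguration", arXiv:2301.02020 (2023):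
$$D(n,4)=n^{3-o(1)}.$$

The following results are listed as known with the problem.

- For every $k\ge3$, $D(n,k)=o(n^{k-1})$.
- $D(n,3)=\Omega\bigl(n^2/e^{O(\sqrt{\log n})}\bigr)$, so $D(n,3)=n^{2-o(1)}$.
- For every $k$, $D(n,k)\ge n^{2\lfloor k/3\rfloor}/e^{O_k(\sqrt{\log n})}$, and for $k=4,5$ the lower bound is quadratic.
- (Gowers–Janzer) For every $k$ and $n$ there is an $n$-vertex graph with $n^{k-1-o(1)}$ copies of $K_k$ such that every $K_{k-1}$ is contained in at most one $K_k$.

The last item says that it is possible to have many $k$-cliques that barely overlap. In such a graph, however, no two $k$-cliques share $k-1$ vertices, so there are no moves at all. We need cliques that overlap along one long path and nowhere else. From this list we shall use only the first item.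

The conjecture is true, and the proof works for every $k\ge2$.

**Theorem 1.** For every $k\ge2$ there are constants $C_k,n_0(k)$ such that for all $n\ge n_0(k)$
$$D(n,k)\ \ge\ n^{k-1}e^{-C_k\sqrt{\ln n}}.$$
In particular $D(n,4)\ge n^3e^{-C_4\sqrt{\ln n}}$. Together with $D(n,4)=o(n^3)$ this gives $D(n,4)=n^{3-o(1)}$. More generally $D(n,k)=n^{k-1-o(1)}$ for every fixed $k\ge2$, and for every fixed $k\ge3$
$$n^{k-1}e^{-O_k(\sqrt{\log n})}\le D(n,k)=o(n^{k-1}).$$

So the exponent of $D(n,k)$ is determined for every $k\ge 2$, and the lower bound $n^{2\lfloor k/3\rfloor-o(1)}$ is improved. The graphs have two further properties.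

**Theorem 2.** For every $k\ge2$ and $n\ge n_0(k)$ there is an $n$-vertex graph $G$ with independence number $\alpha(G)=k$, and there are two independent $k$-sets of $G$ in one component of the $k$-configuration graph, such that their distance there equals the length of a shortest token-sliding sequence between them, and this common value is at least $n^{k-1}e^{-C_k\sqrt{\ln n}}$.

## 2. The ceiling $O(n^{k-1})$, two tokens, and the sliding window

**Proposition 3.** $D(n,k)<\frac2k\binom n{k-1}$ for all $n\ge k\ge 1$. In particular $D(n,k)=O(n^{k-1})$ for fixed $k$.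

*Proof.* Let $I_0,\dots,I_\ell$ be a shortest reconfiguration sequence. If some $(k-1)$-set lies in both $I_i$ and $I_j$, then $|I_i\cap I_j|\ge k-1$, so $I_i$ and $I_j$ are equal or adjacent. Since the sequence is shortest, $|i-j|\le1$. Hence the sets $I_0,I_2,I_4,\dots$ have pairwise disjoint families of $(k-1)$-subsets. There are $\lfloor\ell/2\rfloor+1$ such sets, each with $k$ subsets of size $k-1$, so $k(\lfloor\ell/2\rfloor+1)\le\binom n{k-1}$. Finally $\ell/2<\lfloor\ell/2\rfloor+1$. $\square$

For $k\ge3$ the bound $D(n,k)=o(n^{k-1})$ says more: the subpolynomial loss in Theorem 1 cannot be replaced by a constant factor. For the exponent alone, Proposition 3 is enough.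

**Two tokens by hand.** For $n\ge3$ we have $D(n,2)=n-2$. The configurations are the edges of $H$, and a move passes between edges that share a vertex. If $H$ is the path on $n$ vertices, its $n-1$ edges form a path in the configuration graph, so the two end edges are at distance $n-2$. Conversely, let $e\ne f$ be edges in one component, and let $\delta$ be the smallest distance in $H$ between an endpoint of $e$ and an endpoint of $f$. If $\delta=0$, the edges are adjacent and $1\le n-2$. If $\delta\ge1$, take a shortest path $u_0\dots u_\delta$ realizing $\delta$, with $e=xu_0$ and $f=u_\delta y$. Then $x$ is not on the path (if $x=u_i$ with $i\ge1$, it would be closer to $f$ than $\delta$), likewise $y$ is not, and $x\ne y$ because $\delta\ne0$. So $\delta+3\le n$, and $e,\,u_0u_1,\dots,u_{\delta-1}u_\delta,\,f$ is a sequence of length $\delta+1\le n-2$.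

**The sliding window, for $k\ge2$.** Let $H$ have vertices $1,\dots,n$ with $n\ge k$, and let $x\ne y$ be adjacent if $|x-y|\le k-1$. A $k$-clique consists of $k$ integers that pairwise differ by at most $k-1$, so it is a window $\{\tau,\dots,\tau+k-1\}$. Two windows share $k-1\ge1$ elements only if they are shifts of each other by $1$. So the configuration graph is a path, and $D(n,k)\ge n-k$ for $k\ge2$.

This gives a perfectly rigid path, but only a linear one, because each vertex is used during one short interval of time. To reach $n^{k-1}$ moves with $n$ vertices, each vertex must be used again and again, in about $n^{k-2}$ different periods on average. The plan is to keep the sliding window $X_\tau,\dots,X_{\tau+k-1}$ and let many different $\tau$ give the same vertex. The danger is that the identifications create new cliques, and with them shortcuts.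

## 3. An odometer with a checksum, and a two-move shortcut

Take $k=3$. The state of the system should be a pair $(a,b)$ with $0\le a,b\le N-1$, run through in counting order. Token $1$ shows $a$ and token $2$ shows $b$. Token $3$ should protect the state: if it shows $\sigma=a+b$, then no single token can change its value while the other two stay. Here is the sensible first attempt in detail.

Let $N\ge6$ be divisible by $3$. For $0\le t\le N^2-1$ write $t=a+Nb$ with $0\le a,b\le N-1$, and put
$$X_{3t+1}=(1,\,t\bmod3,\,a),\qquad X_{3t+2}=(2,\,t\bmod3,\,b),\qquad X_{3t+3}=(3,\,t\bmod 3,\,a+b).$$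
The entry $t\bmod3$ is a clock. Make two vertices adjacent in $H$ if they can be written as $X_\tau,X_{\tau'}$ with $0<|\tau-\tau'|\le2$. There are at most $3(N+N+2N-1)=12N-3$ vertices, and the windows $\{X_\tau,X_{\tau+1},X_{\tau+2}\}$ form a walk of length $3N^2-3$. If this walk were shortest, we would have a quadratic bound.

It is not shortest. Since $3\mid N$, the clock at state $(a,b)$ is $a\bmod3$. Let $c$ be a multiple of $3$ with $3\le c\le N-3$, and look at the triple
$$(1,0,0),\qquad(2,0,0),\qquad(3,0,c).$$
The first two vertices are adjacent because of the state $(0,0)$. The first and third are adjacent because of the state $(0,c)$, which has clock $0$ and sum $c$. The second and third are adjacent because of the state $(c,0)$, which has clock $c\bmod3=0$ and sum $c$. So the triple is a clique, although $c\ne0+0$. Now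
$$(a,b,\sigma)=(0,0,0)\ \to\ (0,0,c)\ \to\ (0,c,c)$$
are two legal moves from the state at time $0$ to the state at time $Nc$. With $c=N-3$ we are at time $N^2-3N$ after two moves, and $3(3N-1)$ further moves along the windows reach the final state, at time $N^2-1$. The whole walk of length $3N^2-3$ is shortcut to at most $9N-1$ moves.

What went wrong is this. The relation $\sigma=a+b$ is a condition on three tokens, but being a clique is a condition on pairs. Each pair of the triple has a reason to be adjacent, and the three reasons, the states $(0,0)$, $(0,c)$, $(c,0)$, are different. We need conditions on *pairs* that together force a *linear relation among all $k$ tokens*.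

## 4. Gram matrices turn pair conditions into a linear relation

A square does this: $|v_k-\sum_i v_i|^2$ expands into inner products of pairs. If everybody agrees on what all the inner products have to be, then pair conditions suffice.

**Lemma 4.** Let $s\ge1$, $k=s+1$, and let $\Gamma=(\Gamma_{ij})$ be a real symmetric $s\times s$ matrix. Let $v_1,\dots,v_k\in\mathbb R^d$ be such that for every pair $i\ne j$ in $\{1,\dots,k\}$ there are vectors $a_1,\dots,a_s\in\mathbb R^d$ (which may depend on the pair) with
$$\langle a_p,a_q\rangle=\Gamma_{pq}\ (1\le p,q\le s),\qquad a_k:=\sum_{p\le s}a_p,\qquad v_i=a_i,\ v_j=a_j .$$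
Then $v_k=\sum_{i\le s}v_i$.

*Proof.* Whenever $a_1,\dots,a_s$ have Gram matrix $\Gamma$ and $a_k=\sum_{p\le s} a_p$, all inner products among $a_1,\dots,a_k$ are determined by $\Gamma$: $\langle a_i,a_j\rangle=\widehat\Gamma_{ij}$ where, for $i,j\le s$,
$$\widehat\Gamma_{ij}=\Gamma_{ij},\qquad \widehat\Gamma_{ik}=\widehat\Gamma_{ki}=\sum_{j\le s}\Gamma_{ij},\qquad\widehat\Gamma_{kk}=\sum_{i,j\le s}\Gamma_{ij}.$$
Applying this to the vectors supplied for the pair $i,j$ gives $\langle v_i,v_j\rangle=\widehat\Gamma_{ij}$ for $i\ne j$. Using any pair that contains $i$ (there is one, as $k\ge2$) gives $|v_i|^2=\widehat\Gamma_{ii}$. Put $S=\sum_{i,j\le s}\Gamma_{ij}$. Then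
$$\Bigl|v_k-\sum_{i\le s}v_i\Bigr|^2=\widehat\Gamma_{kk}-2\sum_{i\le s}\widehat\Gamma_{ik}+\sum_{i,j\le s}\widehat\Gamma_{ij}=S-2S+S=0.\qquad\square$$

*Example.* In the shortcut of Section 3, the pair (token 1, token 3) came from $(a_1,a_2)=(0,c)$, whose Gram entries $(a_1^2,a_1a_2,a_2^2)$ are $(0,0,c^2)$. The pair (token 2, token 3) came from $(c,0)$, with entries $(c^2,0,0)$. The Gram matrices differ. If every vertex carried the Gram matrix of its state, and adjacency required equal Gram matrices, this triple would not be a clique.

So each vertex will carry, besides its own value, the Gram matrix of the current state. Two matters remain.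

*The price.* The certificate multiplies the number of vertices by the number of possible Gram matrices. With one-dimensional values, as in Section 3, this is ruinous: $a^2$ and $b^2$ determine $a$ and $b$, so every vertex would know the whole state and nothing would be reused. But if the values are vectors in $\{0,\dots,m-1\}^d$, then a token has $m^d$ values, while an inner product takes at most $dm^2$ values. For $d$ large and $\ln m$ about as large as $d$, the second number is negligible against the first. Behrend-type constructions use the same trade-off.

*Windows in transition.* A window usually contains some tokens that still show time $t$ and some that already show time $t+1$. To compare them we must translate the values back to time $t$. When an odometer advances, the change depends only on how many trailing digits are maximal. So each vertex also carries this number. And since a vertex of time $t$ meets vertices of time $t-1$ and of time $t+1$, it carries two certificates: the one for the step $t-1\to t$ and the one for the step $t\to t+1$.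

## 5. The graph $H$

Let $k\ge2$, $s=k-1$, $m\ge2$, $d\ge1$, $L=sd$, $Q=m^L$.

**States.** For $0\le t\le Q-1$ write $t=\sum_{p=0}^{L-1}t_pm^p$ with digits $0\le t_p\le m-1$. For $1\le i\le s$ let
$$A^t_i=(t_{(i-1)d},\dots,t_{id-1})\in\{0,\dots,m-1\}^d$$
be the $i$-th block of digits, and let $A^t_k=\sum_{i=1}^sA^t_i$. The map $t\mapsto(A^t_1,\dots,A^t_s)$ is a bijection from $\{0,\dots,Q-1\}$ onto $(\{0,\dots,m-1\}^d)^s$.

**Successor.** Let $\ell(t)\in\{0,\dots,L\}$ be the largest $\ell$ with $t_0=\dots=t_{\ell-1}=m-1$. Then $\ell(t)=L$ if and only if $t=Q-1$. If $\ell(t)=\ell<L$, then $t+1$ arises from $t$ by changing the digits $0,\dots,\ell-1$ from $m-1$ to $0$ and increasing digit $\ell$ by $1$. Hence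
$$A^{t+1}_i=A^t_i+\Delta_i(\ell(t))\qquad(1\le i\le s,\ 0\le t<Q-1),\tag{1}$$
where $\Delta_i(\ell)\in\mathbb Z^d$, for $0\le\ell<L$, depends only on $i$ and $\ell$: it is the $i$-th block of the vector that has $-(m-1)$ in the positions $p<\ell$, $+1$ in position $\ell$, and $0$ elsewhere.

**Certificates.** For $0\le t\le Q-1$ put
$$e^t=\bigl(\ell(t),\ (\langle A^t_i,A^t_j\rangle)_{1\le i\le j\le s}\bigr),$$
and let $e^{-1}=*$ be a new symbol.

**Vertices.** For $0\le t\le Q-1$ and $1\le i\le k$ let
$$X_{kt+i}=\bigl(i,\ t\bmod3,\ A^t_i,\ e^{t-1},\ e^t\bigr),\qquad V=\{X_\tau:1\le\tau\le kQ\}.$$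
Different $\tau$ may give the same vertex. This is the reuse we want. We call $i$ the *type* of the vertex.

**Edges.** Vertices $Y,Y'\in V$ are adjacent in $H$ if there are $\tau,\tau'$ with $Y=X_\tau$, $Y'=X_{\tau'}$ and $0<|\tau-\tau'|\le k-1$. Such a pair $(\tau,\tau')$ is a *witness* of the edge. One edge may have several witnesses, and different edges of a clique may have unrelated witnesses. The whole proof consists in coping with this.

*Example.* Let $k=3$, $m=2$, $d=2$, so $s=2$, $L=4$, $Q=16$. Write certificates as $(\ell;\langle A_1,A_1\rangle,\langle A_1,A_2\rangle,\langle A_2,A_2\rangle)$ and digits as $(t_0,t_1,t_2,t_3)$.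

- $t=2$ has digits $(0,1,0,0)$, so $A^2_1=(0,1)$, $A^2_2=(0,0)$ and $e^2=(0;1,0,0)$.
- $t=3$ has digits $(1,1,0,0)$, so $A^3_1=(1,1)$, $A^3_2=(0,0)$, $A^3_3=(1,1)$ and $e^3=(2;2,0,0)$.
- $t=4$ has digits $(0,0,1,0)$, so $A^4_1=(0,0)$, $A^4_2=(1,0)$, $A^4_3=(1,0)$ and $e^4=(0;0,0,1)$.

Here $\Delta_1(2)=(-1,-1)$ and $\Delta_2(2)=(1,0)$, in agreement with (1) for $t=3$. The state $t=8$, with digits $(0,0,0,1)$, has $e^8=(0;0,0,1)=e^4$, so a certificate does not determine the state. Three consecutive vertices are
$$X_{12}=(3,0,(1,1),e^2,e^3),\quad X_{13}=(1,1,(0,0),e^3,e^4),\quad X_{14}=(2,1,(1,0),e^3,e^4).$$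
All three contain $e^3$: the first as its fifth component, the others as their fourth.

**Residues.** For a vertex $Y$ with first two components $(i,h)$ let $\rho(Y)=kh+i\in\mathbb Z_{3k}$. Then $\rho(X_\tau)=\tau\bmod3k$. We identify residues with pairs $(h,i)$, $h\in\mathbb Z_3$, $1\le i\le k$. Adding $k$ to a residue replaces $(h,i)$ by $(h+1,i)$. By definition of the edges, the residues of adjacent vertices differ, modulo $3k$, by a nonzero integer of $[-(k-1),k-1]$. In particular they are distinct.

**What a witness says about times.** Let $\tau=kt+i$, $\tau'=kt'+i'$ be a witness of an edge. Then $k|t-t'|\le(k-1)+|i-i'|\le2k-2$, so $|t-t'|\le1$. Since the clock shows $t\bmod3$, it distinguishes $t-1$, $t$, $t+1$, and we obtain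
$$\begin{aligned}&\text{if the two residues are }(h,i),(h,i'),\text{ then }t'=t;\\&\text{if they are }(h,i),(h+1,i'),\text{ then }t'=t+1.\end{aligned}\tag{2}$$

**Windows.** For $1\le\tau\le kQ-k+1$ let $W_\tau=\{X_\tau,\dots,X_{\tau+k-1}\}$. Its elements have distinct residues and are pairwise adjacent, so $W_\tau$ is a $k$-clique. The numbers $\tau,\tau+1,\dots,\tau+k$ are pairwise incongruent modulo $3k$, so $X_\tau,\dots,X_{\tau+k}$ are distinct and $|W_\tau\cap W_{\tau+1}|=k-1$. Hence
$$W_1,\ W_2,\ \dots,\ W_{kQ-k+1}$$
is a walk of length $k(Q-1)$ in the configuration graph. We shall show that nothing is shorter.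

## 6. Every $k$-clique encodes one genuine state

In this section $K$ is an arbitrary $k$-clique of $H$, not necessarily a window. We attach a time $t(K)$ to it.

**Step 1: the residues of $K$ form an arc.** The purpose is to show that $K$ looks like a window as far as types and clocks are concerned. Fix $Y^*\in K$. For $Y\in K$ let $o(Y)$ be the unique integer in $[-(k-1),k-1]$ with $\rho(Y)=\rho(Y^*)+o(Y)$ in $\mathbb Z_{3k}$ (it exists because $Y=Y^*$ or $Y$ is adjacent to $Y^*$, and it is unique because $2k-1<3k$). Let $Y\ne Y'$ be in $K$. The integer $o(Y)-o(Y')$ lies in $[-(2k-2),2k-2]$, and it is congruent modulo $3k$ to a nonzero integer of $[-(k-1),k-1]$, because $Y,Y'$ are adjacent. These two integers differ by at most $3k-3<3k$ and are congruent, so they are equal. Thus the integers $o(Y)$, $Y\in K$, are distinct and pairwise differ by at most $k-1$. As there are $k$ of them, they are $k$ consecutive integers.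

The same argument shows that $H$ has no $K_{k+1}$: it would give $k+1$ distinct integers that pairwise differ by at most $k-1$.

So $\rho(K)$ is an arc $R(K)$ of $k$ consecutive residues in $\mathbb Z_{3k}$. Since $k<3k$, it has a unique first element, which we write $(h,r)$. Hence $K=\{Y_1,\dots,Y_k\}$, where

- $Y_i$ has residue $(h,i)$ for $r\le i\le k$; call these vertices *old*;
- $Y_i$ has residue $(h+1,i)$ for $1\le i<r$; call these vertices *new*.

The vertex $Y_k$ is always old, and every new vertex has type at most $k-1=s$.

**Step 2: all vertices of $K$ agree on one certificate.** This makes the target inner products common to all pairs. For an old vertex let $c(Y_i)$ be its fifth component, for a new vertex its fourth. Take two vertices of $K$ and a witness of their edge, and use (2).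

- Two old vertices have a common time $t$, and $c=e^t$ for both.
- An old and a new vertex have times $t$ and $t+1$. The fifth component of the first is $e^t$, and the fourth component of the second is $e^{(t+1)-1}=e^t$. So $c=e^t$ for both.
- Two new vertices have a common time, which we write $t+1$, and $c=e^t$ for both. Here $t\ge0$: by the previous case $c$ of a new vertex equals $c(Y_k)$, which is a fifth component and hence not $*$.

So all $c(Y_i)$ equal one certificate $e=(\ell,\Gamma)$, where $\Gamma$ is the list of inner products, read as a symmetric $s\times s$ matrix. If $r\ge2$, then $Y_1$ is new and $Y_k$ is old. The witness of the edge $Y_kY_1$ gives a $t$ with $e^t=e$ and $t+1\le Q-1$, so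
$$\text{if }r\ge2,\text{ then }\ell<L.\tag{3}$$

**Step 3: translating new vertices back.** We want $k$ vectors that all refer to the same moment. Let $v_i$ be the third component of $Y_i$ if $Y_i$ is old, and the third component of $Y_i$ minus $\Delta_i(\ell)$ if $Y_i$ is new. This makes sense: a new vertex has type $i\le s$, and then $r\ge2$, so $\ell<L$ by (3). We claim:
$$\text{for every pair }i\ne j\text{ there is }t\in\{0,\dots,Q-1\}\text{ with }e^t=e,\ A^t_i=v_i,\ A^t_j=v_j.\tag{4}$$
Take the $t$ of the corresponding case of Step 2, so that $e^t=e$ and in particular $\ell(t)=\ell$. An old vertex of the pair has time $t$, and its third component is $A^t_i=v_i$. A new vertex of the pair has time $t+1$, and by (1) its third component is $A^{t+1}_i=A^t_i+\Delta_i(\ell)$, so $v_i=A^t_i$. This proves (4). The number $t$ in (4) may still depend on the pair.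

**Step 4: the linear relation holds.** This is where the Gram matrix does its work. By (4) the hypotheses of Lemma 4 hold for $v_1,\dots,v_k$ and the matrix $\Gamma$: for the pair $i,j$ take $a_p=A^t_p$ with the $t$ of (4). These have Gram matrix $\Gamma$ because $e^t=e$, and $A^t_k=\sum_{p\le s}A^t_p$. Hence
$$v_k=\sum_{i\le s}v_i.\tag{5}$$
Also by (4), $v_i\in\{0,\dots,m-1\}^d$ for $i\le s$. By the bijection between times and states there is a unique $t(K)\in\{0,\dots,Q-1\}$ with
$$A^{t(K)}_i=v_i\quad\text{for all }i\le s,\text{ and by (5) also for }i=k.$$

**Step 5: the clique knows its next state.** We verify that $t(K)$ has the carry $\ell$ that the vertices advertise. The statement $\ell(t')=\ell$ means: the digits $t'_p$ with $p<\ell$ equal $m-1$, and, if $\ell<L$, the digit $t'_\ell$ is not $m-1$. Each of these conditions concerns a single digit, and that digit lies in a single block $i\le s$. By (4), $v_i=A^{t'}_i$ for some $t'$ with $\ell(t')=\ell$, so the block $v_i$ satisfies all conditions on its digits. This holds for every block, so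
$$\ell(t(K))=\ell.$$
Consequently, if $r\ge2$, then $\ell<L$ by (3), so $t(K)<Q-1$, and (1) at $t=t(K)$ gives
$$\text{the third component of each new }Y_j\text{ is }v_j+\Delta_j(\ell)=A^{t(K)+1}_j.\tag{6}$$

*Example, continued.* For $K=W_{12}=\{X_{12},X_{13},X_{14}\}$ with $k=3$, $m=d=2$, we have $r=3$. The vertex $X_{12}$ is old, $X_{13}$ and $X_{14}$ are new, and $e=e^3$, $\ell=2$. So $v_3=(1,1)$, $v_1=(0,0)-(-1,-1)=(1,1)$, $v_2=(1,0)-(1,0)=(0,0)$. Indeed $v_3=v_1+v_2$, and $t(K)=3$.

## 7. A potential that changes by at most one per move

Define, for every $k$-clique $K$ with $R(K)$ starting at $(h,r)$,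
$$\mathrm{pos}(K)=k\,t(K)+r.$$

**Step 6: windows have the right potential.** Let $\tau=kt_0+r$ with $1\le r\le k$ and let $K=W_\tau$. Its arc starts at $(t_0\bmod3,\,r)$, its old vertices are $X_{kt_0+i}$ for $r\le i\le k$, and its new ones are $X_{k(t_0+1)+i}$ for $1\le i<r$. So $e$, the fifth component of $Y_k=X_{kt_0+k}$, is $e^{t_0}$. By (1), $v_i=A^{t_0}_i$ for all $i$. Hence $t(W_\tau)=t_0$ and
$$\mathrm{pos}(W_\tau)=\tau.\tag{7}$$

**Step 7: adjacent cliques.** We show that $|\mathrm{pos}(K)-\mathrm{pos}(K')|\le1$ for adjacent $k$-cliques. This rules out every shortcut. Let $K=Z\cup\{Y\}$ and $K'=Z\cup\{Y'\}$ with $|Z|=k-1\ge1$ and $Y\ne Y'$, and let primes denote the data of $K'$. The arcs $R(K)$ and $R(K')$ both contain the $k-1$ residues of $Z$. Two arcs of length $k$ in $\mathbb Z_{3k}$, one the shift of the other by $c$ with $|c|\le 3k/2$, share exactly $\max(0,k-|c|)$ residues (their total length $2k$ is less than $3k$, so they do not meet around the back). As $k-1\ge1$, we get $|c|\le1$. By symmetry we may assume $R(K')=R(K)$ or $R(K')=R(K)+1$.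

*Case A: $R(K')=R(K)$.* Then $(h',r')=(h,r)$, and $Y$ and $Y'$ have the same residue, so the same type $p$. Each element of $Z$ has the same old/new status in $K$ as in $K'$. Reading off the certificate from any element of $Z$ gives $e'=e$. Hence $\ell'=\ell$, and $v'_i=v_i$ for all $i\ne p$. The relation (5) holds in both cliques and determines each of the $k$ vectors from the other $k-1$, so $v'_p=v_p$. Thus $t(K')=t(K)$ and $\mathrm{pos}(K')=\mathrm{pos}(K)$.

*Case B: $R(K')=R(K)+1$ and $r<k$.* The residue in $R(K)\setminus R(K')$ is $(h,r)$, and the residue in $R(K')\setminus R(K)$ is $(h+1,r)$. These belong to $Y$ and $Y'$, and $(h',r')=(h,r+1)$. The elements of $Z$ have types other than $r$. Types above $r$ are old in both cliques, and types below $r$ are new in both. So again $e'=e$ and $v'_i=v_i$ for $i\ne r$, and by (5) also $v'_r=v_r$. Thus $t(K')=t(K)$ and $\mathrm{pos}(K')=\mathrm{pos}(K)+1$.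

*Case C: $R(K')=R(K)+1$ and $r=k$.* Now $R(K)$ consists of $(h,k)$ followed by $(h+1,1),\dots,(h+1,s)$, and $(h',r')=(h+1,1)$. The set $Z$ consists of the vertices of types $1,\dots,s$. They are new in $K$ and old in $K'$. Since $r=k\ge2$, (6) applies: their third components are $A^{t(K)+1}_j$. As these vertices are old in $K'$, their third components are the vectors $v'_j$, $j\le s$. So $t(K')=t(K)+1$, and
$$\mathrm{pos}(K')=k\,(t(K)+1)+1=(k\,t(K)+k)+1=\mathrm{pos}(K)+1.$$

**Step 8: the distance.** By (7), $\mathrm{pos}(W_1)=1$ and $\mathrm{pos}(W_{kQ-k+1})=kQ-k+1$. By Step 7, every path between these cliques has length at least $kQ-k$. The walk of windows has exactly this length. So $W_1$ and $W_{kQ-k+1}$ lie in one component, at distance exactly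
$$k(Q-1),\qquad Q=m^{(k-1)d}.\tag{8}$$

## 8. Counting vertices and choosing $m$ and $d$

**Step 9: the size of $V$.** We bound each component of a vertex. The first two components take at most $3k$ values. Each coordinate of the third component lies in $[0,s(m-1)]$, so the third component takes at most $(s(m-1)+1)^d\le(sm)^d$ values. For $i,j\le s$ the inner product $\langle A^t_i,A^t_j\rangle$ is an integer in $[0,d(m-1)^2]$, so it takes at most $d(m-1)^2+1\le dm^2$ values. There are $s(s+1)/2$ such inner products and $sd+1$ values of $\ell$. Counting also $*$, the fourth and the fifth component take at most $(sd+2)(dm^2)^{s(s+1)/2}$ values each. Hence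
$$|V|\le3k\,(sm)^d\,(sd+2)^2\,(dm^2)^{s(s+1)}.\tag{9}$$

Compare with $Q=(m^d)^{k-1}$. The main term in (9) is $m^d$. The factor $s^d$ costs $O(d)$ in the exponent and the Gram entries cost $O(\ln m)$ plus smaller terms. With $d\ln m\approx\ln n$, these costs balance when both $d$ and $\ln m$ are about $\sqrt{\ln n}$.

**Step 10: the parameters.** We make this precise and get $|V|\le n$. Let $c\ge0$ be a constant depending on $k$, to be fixed below, and for large $n$ put
$$d=\bigl\lceil\sqrt{\ln n}\,\bigr\rceil,\qquad m=\Bigl\lfloor\exp\Bigl(\frac{\ln n}d-c\Bigr)\Bigr\rfloor .$$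
With $x=\sqrt{\ln n}$ we have $\frac{\ln n}{d}\ge\frac{x^2}{x+1}\ge x-1$ and $\frac{\ln n}d\le x\le d$. So $m\ge2$ for $n$ large. Since $\lfloor y\rfloor\ge y/2\ge y/e$ for $y\ge1$, we also have
$$\ln m\le d,\qquad d\ln m\le\ln n-cd,\qquad \ln m\ge\frac{\ln n}d-c-1.$$
Since $\ln(sd+2)/d$ and $(\ln d)/d$ are bounded for $d\ge1$, there is a constant $c'_k\ge 0$ with
$$\ln(3k)+2\ln(sd+2)+s(s+1)\ln d\le c'_kd\qquad\text{for all }d\ge1.$$
Taking logarithms in (9),
$$\ln|V|\le d\ln m+d\ln s+2s(s+1)\ln m+c'_kd\le\ln n-d\bigl(c-\ln s-2s(s+1)-c'_k\bigr).$$
Now fix $c=\ln s+2s(s+1)+c'_k$. Then $|V|\le n$.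

**Step 11: the size of $Q$.** We check that the length is as large as claimed:
$$\ln Q=sd\ln m\ge s\bigl(\ln n-(c+1)d\bigr)\ge(k-1)\ln n-s(c+1)\bigl(\sqrt{\ln n}+1\bigr).$$
With $C_k=2s(c+1)$ and $\ln n\ge1$ this gives $Q\ge n^{k-1}e^{-C_k\sqrt{\ln n}}$.

**Step 12: a graph with exactly $n$ vertices.** Let $G$ be the complement of $H$ together with $n-|V|$ further vertices, each adjacent to all other vertices. A further vertex lies in no independent set of size at least $2$. Since $k\ge2$, the independent $k$-sets of $G$ are exactly the $k$-cliques of $H$. As $k\ge2$ and $Q\ge2$, (8) yields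
$$D(n,k)\ge k(Q-1)\ge Q\ge n^{k-1}e^{-C_k\sqrt{\ln n}}\qquad(n\ge n_0(k)).$$

*Conclusion of the proof of Theorem 1.* The lower bound equals $n^{k-1-C_k/\sqrt{\ln n}}$, and $C_k/\sqrt{\ln n}\to0$. With Proposition 3 this gives $D(n,k)=n^{k-1-o(1)}$ for every fixed $k\ge2$. With the quoted bound $D(n,k)=o(n^{k-1})$ for $k\ge3$ we get $n^{k-1}e^{-O_k(\sqrt{\log n})}\le D(n,k)=o(n^{k-1})$, and for $k=4$
$$n^3e^{-O(\sqrt{\log n})}\le D(n,4)=o(n^3),\qquad\text{so}\qquad D(n,4)=n^{3-o(1)}.\qquad\blacksquare$$

## 9. Independence number $k$, and moves along edges

It remains to prove Theorem 2. We use the graph $G$ of Step 12 and the two sets $W_1$ and $W_{kQ-k+1}$.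

**Step 13: $\alpha(G)=k$.** An independent set of $G$ is a clique of $H$ or a single further vertex. The windows are $k$-cliques of $H$, and by Step 1 the graph $H$ has no $K_{k+1}$. Since $k\ge2$, $\alpha(G)=k$.

**Step 14: the windows form a token-sliding sequence.** We check that each move of the long walk goes along an edge of $G$. The move from $W_\tau$ to $W_{\tau+1}$ exchanges $X_\tau$ for $X_{\tau+k}$. Their residues differ by $k$ modulo $3k$. No integer of $[-(k-1),k-1]$ is congruent to $k$ modulo $3k$: the nonnegative ones are at most $k-1$, and the negative ones are congruent to one of $2k+1,\dots,3k-1$. Since adjacent vertices of $H$ have residues that differ by an element of $[-(k-1),k-1]$, the vertices $X_\tau$ and $X_{\tau+k}$ are distinct and not adjacent in $H$. So they are adjacent in $G$, and the move is a slide.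

Hence there is a token-sliding sequence of length $k(Q-1)$ from $W_1$ to $W_{kQ-k+1}$. Every token-sliding sequence is a reconfiguration sequence, so by (8) none is shorter. Both distances are therefore exactly $k(Q-1)\ge n^{k-1}e^{-C_k\sqrt{\ln n}}$. $\blacksquare$
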